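# Centralizers of subspaces in irreducible modules of finite solvable groups

All groups, fields and modules in these notes are finite.

## 1. Irreducible modules, endomorphism fields, centralizers

**Definition 1 (irreducible module, endomorphism field).** Let $G$ be a finite group and $p$ a prime. An irreducible $G$-module is a finite elementary abelian $p$-group $V$ on which $G$ acts irreducibly, that is, an irreducible $\mathbb F_pG$-module. By Schur's lemma $\mathrm{End}_G(V)$ is a finite division ring, hence a finite field. We write $F=\mathrm{End}_G(V)$ and regard $V$ as a vector space over $F$.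

The field $F$ depends on the group. Let $\omega$ generate $\mathbb F_4^*$ and let $V=\mathbb F_4$, an elementary abelian group of order $4$. Let $C_3$ act by multiplication by powers of $\omega$. The action is transitive on nonzero vectors, so $V$ is irreducible. The additive maps commuting with multiplication by $\omega$ are the $\mathbb F_4$-linear ones, so $F=\mathbb F_4$ and $\dim_FV=1$. Now add the Frobenius map $x\mapsto x^2$. The group becomes $S_3$. An endomorphism must still be multiplication by some $c\in\mathbb F_4$, and commuting with Frobenius forces $c^2=c$. So now $F=\mathbb F_2$ and $\dim_FV=2$.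

**Definition 2 (centralizer).** For a subset $W\subseteq V$, $C_G(W)=\{g\in G: wg=w\text{ for all }w\in W\}$. For a subgroup $H\le G$, $C_V(H)$ is the set of vectors fixed by $H$.

In the $S_3$ example, each of the three nonzero vectors has a centralizer of order $2$ (orbit of length $3$), while $C_G(V)=1$. Since $F$ commutes with $G$, we always have $C_G(W)=C_G(FW)$, where $FW$ is the $F$-span. The two notations interact in one way that will be used constantly:
$$H\le C_G(W)\iff W\subseteq C_V(H).\tag{1}$$

**Definition 3 (derived length).** The derived series is $G\ge G'\ge G''\ge\cdots$. The group $G$ is solvable if it reaches $1$, and its derived length is the number of steps needed. It is metabelian if $G'$ is abelian, that is, if the derived length is at most $2$.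

For example, $S_3$ has derived length $2$. The group $SL(2,3)$, of order $24$, has derived length $3$. Here is the check. Put
$$i=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad j=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\quad t=\begin{pmatrix}1&1\\0&1\end{pmatrix}$$
over $\mathbb F_3$. Then $i^2=j^2=-1$ and $ji=-ij$, so $i,j$ generate a quaternion group $Q_8=\{\pm1,\pm i,\pm j,\pm ij\}$. One computes $tit^{-1}=-j$ and $tjt^{-1}=-ij$, so $t$ normalizes $Q_8$. By orders $SL(2,3)=Q_8\langle t\rangle$, and $Q_8$ is normal with quotient of order $3$. So the derived subgroup lies in $Q_8$. It contains $tit^{-1}i^{-1}=(-j)(-i)=ji=-ij$, hence also $ij$. It therefore contains $t(ij)t^{-1}=(-j)(-ij)=jij=-ijj=i$ as well, so it equals $Q_8$. Finally $Q_8'=\{\pm1\}$ is abelian and nontrivial.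

**Definition 4 (strong $\gamma$-module).** An irreducible $G$-module $V$ with $F=\mathrm{End}_G(V)$ is a strong $\gamma$-module if for every $F$-subspace $W\le V$ there is an $F$-subspace $W^*\le V$ with $\dim_FW^*\le\gamma$ and $C_G(W)=C_G(W^*)$.

So the centralizer of any subspace should already be the centralizer of a subspace of dimension at most $\gamma$. Note that $W^*$ is not required to lie in $W$; this freedom turns out to be the main difficulty. Taking $W^*=W$ shows that $V$ is always a strong $\gamma$-module for $\gamma=\dim_FV$. In the $S_3$ example, $V=\mathbb F_4$ is a strong $2$-module but not a strong $1$-module: for $W=V$ the centralizer is $1$, while subspaces of dimension at most $1$ have centralizers of order $2$ or $6$.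

## 2. Can one $\gamma$ serve all finite solvable groups?

The following is asked by Iker de las Heras and Andrea Lucchini in "Intersection of maximal subgroups in prosolvable groups", arXiv:1703.03276 (2017). Does there exist a constant $\gamma$ such that, for every finite solvable group $G$, all the irreducible $G$-modules are strong $\gamma$-modules?

The answer is no.

**Theorem A.** For each $d\ge1$ and each $p\in\{2,3\}$ there are a finite solvable group $G$, an irreducible $\mathbb F_pG$-module $V$ with $F=\mathrm{End}_G(V)$, and an $F$-subspace $W\le V$ with $\dim_FW=d$, such that every $F$-subspace $W^*\le V$ with $C_G(W^*)=C_G(W)$ satisfies $\dim_FW^*\ge d$. For $p=3$ one may take $G=SL(2,3)^n$ with $n=d(d+1)/2$ (derived length $3$), $F=\mathbb F_3$, $\dim_FV=2^n$.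

Such a $V$ is not a strong $\gamma$-module for any $\gamma<d$. Since $d$ is arbitrary, no universal constant exists. For groups of smaller derived length the situation is different.

**Theorem B.** If $G$ is a finite metabelian group, every irreducible $G$-module is a strong $2$-module. Here $2$ cannot be replaced by $1$.

Together with the abelian case in Section 3, this gives the best constants by derived length: $1$ for derived length at most $1$, $2$ for derived length at most $2$, and no constant at all for derived length at most $3$.

## 3. Abelian groups, and the dihedral group of order 8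

Let $G$ be abelian and $V$ an irreducible $G$-module. The $\mathbb F_p$-span $E$ of the image of $G$ in $\mathrm{End}(V)$ is commutative, so $E\subseteq\mathrm{End}_G(V)=F$. Every $F$-subspace is then a $G$-submodule, hence $0$ or $V$, so $\dim_FV=1$ and $V$ is a strong $1$-module. The constant $0$ is not enough: let $C_2$ act on $\mathbb F_3$ by $\pm1$ and take $W=V$. Then $C_G(W)=1$, while $C_G(0)=G$.

Next let $G$ be the group of $2\times2$ monomial matrices with nonzero entries $\pm1$ over $\mathbb F_3$, acting on $V=\mathbb F_3^2$. It has order $8$, is isomorphic to $D_8$, and is metabelian. The span of $G$ contains $1$ and $\mathrm{diag}(1,-1)$, hence all diagonal matrices, and multiplying these by the coordinate swap gives all of $M_2(\mathbb F_3)$. So $V$ is irreducible and $F=\mathbb F_3$. Now take $W=V$, so $C_G(W)=1$. Every nonzero vector is fixed by a nontrivial element of $G$: $(\pm1,0)$ and $(0,\pm1)$ by a diagonal reflection, and $(\pm1,\pm1)$ by plus or minus the swap. So no $W^*$ of dimension at most $1$ works. This proves the last sentence of Theorem B.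

## 4. One tensor factor

We now start on Theorem A. In Sections 4 to 9 groups act on the left. Putting $wg:=g^{-1}w$ turns a left module into a right module with the same centralizers, submodules and endomorphisms, so nothing is lost.

The modules will be tensor powers. For one factor we need the following, where $F$ is $\mathbb F_3$ or $\mathbb F_4$.

**Definition 5 (local data).** Local data over $F$ consist of a finite solvable group $G_1$, an $FG_1$-module $X$, a subgroup $Q\le G_1$ and a normal subgroup $Z$ of $Q$ such that:

1. the $F$-span of the image of $G_1$ is $\mathrm{End}_F(X)$; and if $F=\mathbb F_4$, the image of $G_1$ contains all scalars $F^*$;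
2. $Y=C_X(Z)$ has an $F$-basis $e,f$, and there is a surjective homomorphism $\alpha:Q\to(F,+)$ with kernel $Z$ such that $qe=e$ and $qf=f+\alpha(q)e$ for all $q\in Q$.

**Example ($F=\mathbb F_3$).** Take $G_1=SL(2,3)$, $X=\mathbb F_3^2$ (column vectors), $e,f$ the standard basis, $Q$ the group of matrices $\begin{pmatrix}1&a\\0&1\end{pmatrix}$, $Z=1$, so that $Y=X$, and let $\alpha$ read off $a$. Condition 2 is clear. For condition 1, the span of $G_1$ contains $E_{12}$ and $E_{21}$, as differences of transvections and $1$. The span of a group is closed under multiplication, so it also contains $E_{12}E_{21}=E_{11}$ and $E_{21}E_{12}=E_{22}$, and hence is $M_2(\mathbb F_3)$.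

Local data over $\mathbb F_4$ are constructed in Section 8. A first reading can stay with $\mathbb F_3$.

## 5. Tensor powers and square-zero variables

The aim of this section is to turn fixed vectors in a tensor power into annihilators in a commutative algebra.

Let $\mathcal N$ be a finite nonempty index set. Put
$$\Lambda=F[x_i:i\in\mathcal N]/(x_i^2:i\in\mathcal N),\qquad \mathfrak m=(x_i:i\in\mathcal N),\qquad \tau=\prod_{i\in\mathcal N}x_i.$$
The squarefree monomials $x_A=\prod_{i\in A}x_i$, $A\subseteq\mathcal N$, form a basis of $\Lambda$. For $a\in F^{\mathcal N}$ let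
$$g_a=\prod_{i\in\mathcal N}(1+a_ix_i).$$
Since $x_i^2=0$, $(1+a_ix_i)(1+b_ix_i)=1+(a_i+b_i)x_i$, so $g_ag_b=g_{a+b}$. For an $F$-subspace $C\le F^{\mathcal N}$ let $I_C$ be the ideal of $\Lambda$ generated by all $g_a-1$ with $a\in C$.

**Example.** If $\mathcal N=\{1\}$, then $\Lambda$ has basis $1,x_1$, and multiplication by $g_a=1+ax_1$ sends $1\mapsto1+ax_1$ and $x_1\mapsto x_1$. This is the action of $Q$ on $Y$ in Definition 5, with $f\leftrightarrow1$ and $e\leftrightarrow x_1$.

**Lemma 1.** Given local data, let $G=G_1^{\mathcal N}$ act factorwise on $V=X^{\otimes\mathcal N}$ (tensor product over $F$), and let $p$ be the characteristic of $F$.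

(a) $V$ is an irreducible $\mathbb F_pG$-module and $\mathrm{End}_G(V)=F$.

(b) $C_V(Z^{\mathcal N})=Y^{\otimes\mathcal N}$. Identify this space with $\Lambda$ by letting $f$ in position $i$ correspond to $1$ and $e$ in position $i$ to $x_i$. Then $q=(q_i)\in Q^{\mathcal N}$ acts on $\Lambda$ as multiplication by $g_{\alpha(q)}$, where $\alpha(q)=(\alpha(q_i))_i$.

(c) For an $F$-subspace $C\le F^{\mathcal N}$ put $H_C=\{q\in Q^{\mathcal N}:\alpha(q)\in C\}$. Then $C_V(H_C)=\mathrm{Ann}_\Lambda(I_C)$.

*Proof.* (a) Given $T_i\in\mathrm{End}_F(X)$, write each as a combination of elements of $G_1$ and expand: $\bigotimes T_i$ is an $F$-combination of elements of $G$. Tensor products of matrix units are the matrix units of $V$, so the $F$-span of the image of $G$ is $\mathrm{End}_F(V)$. If $F=\mathbb F_3$, this is the $\mathbb F_p$-span. If $F=\mathbb F_4$, the image of $G$ is closed under multiplication by $F^*$, so its $\mathbb F_2$-span equals its $F$-span. In both cases the $\mathbb F_p$-span of the image is $\mathrm{End}_F(V)$, which is transitive on nonzero vectors, so $V$ is irreducible over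 $\mathbb F_p$. An element of $\mathrm{End}_G(V)$ commutes with all of $\mathrm{End}_F(V)$. In particular it commutes with the scalars, so it is $F$-linear, and then it lies in the center of $\mathrm{End}_F(V)$, which is $F$.

(b) Extend $e,f$ to a basis of $X$. The vectors fixed by $Z$ acting in position $i$ form the subspace with $Y$ in position $i$ and $X$ elsewhere: expand a vector as $\sum_b y_b\otimes b$, with $b$ running over the basis tensors in the other positions and $y_b\in X$ in position $i$; it is fixed if and only if each $y_b$ is. This subspace is spanned by the basis tensors having $e$ or $f$ in position $i$. Intersecting over all $i$ leaves the span of the tensors with $e$ or $f$ in every position, which is $Y^{\otimes\mathcal N}$. The identification sends such a tensor to $x_A$, where $A$ is the set of positions occupied by $e$. So $\Lambda=\bigotimes_iF[x_i]/(x_i^2)$ matches $Y^{\otimes\mathcal N}$ factor by factor, and the example above gives the action in each factor.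

(c) As $\alpha(Z^{\mathcal N})=0$, we have $Z^{\mathcal N}\le H_C$, so $C_V(H_C)\subseteq\Lambda$. By (b), and since $\alpha(H_C)=C$, a vector $u\in\Lambda$ is fixed by $H_C$ if and only if $(g_a-1)u=0$ for all $a\in C$, that is, if and only if $I_Cu=0$. $\square$

## 6. Transvections are not enough: the trap

A natural first try for a lower bound uses $\mathcal N=\{1,\dots,d\}$ with $d\ge2$. Look for a subspace on which $Q^{\mathcal N}$ acts as simply as possible. Let $P=\mathrm{Ann}_\Lambda(\mathfrak m^2)$. If a monomial $x_A$ missing two indices $i\neq k$ occurred in $u\in P$, then $x_{A\cup\{i,k\}}$ would occur in $x_ix_ku$. So $P$ has basis $\tau$ and $\tau_s=\prod_{i\ne s}x_i$ for $1\le s\le d$. Since $g_a\equiv1+\sum_sa_sx_s$ modulo $\mathfrak m^2$, on $P$ we have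
$$g_a\tau=\tau,\qquad g_a\tau_s=\tau_s+a_s\tau .$$
If $W^*\le P$ has dimension less than $d$, then some nonzero $a$ satisfies $\sum_sa_s\lambda_s=0$ for all $\lambda\tau+\sum_s\lambda_s\tau_s\in W^*$. The elements $q$ with $\alpha(q)=a$ then fix $W^*$ but not $P$. So no subspace of $P$ of dimension less than $d$ has the same centralizer as $P$.

The argument stops exactly at the words "subspace of $P$". Definition 4 lets $W^*$ be anywhere in $V$. The vector $1\in\Lambda$ satisfies $g_a\cdot1=1$ only for $a=0$, so inside $Q^{\mathcal N}$ the line $F\cdot1$ already has the same centralizer as $P$, namely $Z^{\mathcal N}$.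

To force $W^*$ into a prescribed subspace we have only (1): if $H\le C_G(W)=C_G(W^*)$, then $W^*\subseteq C_V(H)$. So we want a subgroup $H=H_C$ whose whole fixed space $\mathrm{Ann}_\Lambda(I_C)$ is killed by $\mathfrak m^2$, and on which many transvections still act independently. The next two lemmas make this precise.

**Lemma 2.** (i) $\mathrm{Ann}_\Lambda(\mathfrak m)=F\tau$. (ii) $\mathrm{Ann}_\Lambda(\mathrm{Ann}_\Lambda(J))=J$ for every ideal $J$ of $\Lambda$.

*Proof.* (i) Clearly $x_i\tau=0$ for all $i$. If $x_A$ with $A\ne\mathcal N$ occurs in $f$, choose $i\notin A$; then $x_{A\cup\{i\}}$ occurs in $x_if$ with the same coefficient, so $x_if\ne0$.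

(ii) Let $\beta(f,g)$ be the coefficient of $\tau$ in $fg$. This is a symmetric bilinear form, and it is nondegenerate because $\beta(x_A,x_B)=1$ if $B=\mathcal N\setminus A$ and $0$ otherwise. We claim that $J^\perp=\mathrm{Ann}(J)$. The inclusion $\mathrm{Ann}(J)\subseteq J^\perp$ is clear. Conversely, if $fj\ne0$ for some $j\in J$, nondegeneracy gives $g$ with $0\ne\beta(fj,g)=\beta(f,jg)$; as $jg\in J$, $f\notin J^\perp$. Hence $\dim\mathrm{Ann}(J)=\dim\Lambda-\dim J$. Applying this twice, $\mathrm{Ann}(\mathrm{Ann}(J))$ has the same dimension as $J$. Since it contains $J$, it equals $J$. $\square$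

**Lemma 3 (trap).** Suppose $\{1,\dots,d\}\subseteq\mathcal N$ and $C\le F^{\mathcal N}$ is an $F$-subspace such that

(T1) $\mathfrak m^2\subseteq I_C$;

(T2) $x_1,\dots,x_d$ are linearly independent modulo $I_C$.

With $G$ and $V$ as in Lemma 1, there is an $F$-subspace $W\le V$ with $\dim_FW=d$ such that every $F$-subspace $W^*\le V$ with $C_G(W^*)=C_G(W)$ has $\dim_FW^*\ge d$.

*Proof.* Write $I=I_C$, $H=H_C$ and $U=\mathrm{Ann}_\Lambda(I)$, so $U=C_V(H)$ by Lemma 1(c).

**Step 1: $Q^{\mathcal N}$ acts on $U$ through transvections.** By (T1), $\mathfrak m^2U=0$. So for $u\in U$ and $1\le s\le d$ the element $x_su$ is killed by $\mathfrak m$, and Lemma 2(i) lets us define $F$-linear maps $\varphi_s:U\to F$ by $x_su=\varphi_s(u)\tau$. For $a=(a_1,\dots,a_d)\in F^d$, extended by $0$ to $F^{\mathcal N}$, we have $g_a-1-\sum_{s=1}^da_sx_s\in\mathfrak m^2$. Hence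
$$g_au=u+\Big(\sum_{s=1}^da_s\varphi_s(u)\Big)\tau\qquad(u\in U).\tag{2}$$

**Step 2: the $d$ transvection directions are independent.** Suppose $\sum_sa_s\varphi_s=0$ on $U$. Then $\sum_sa_sx_s$ annihilates $U$, so it lies in $\mathrm{Ann}(\mathrm{Ann}(I))=I$ by Lemma 2(ii), and $a=0$ by (T2). So $\varphi_1,\dots,\varphi_d$ are linearly independent, and $\varphi=(\varphi_1,\dots,\varphi_d):U\to F^d$ is onto (an image inside a hyperplane would give a linear relation). Choose $W\le U$ with $\dim_FW=d$ and $\varphi(W)=F^d$.

**Step 3: $W^*$ is trapped in $U$ and must be large.** Let $C_G(W^*)=C_G(W)$. Since $W\le U=C_V(H)$, (1) gives $H\le C_G(W)=C_G(W^*)$, and (1) again gives $W^*\le C_V(H)=U$. Suppose $\dim_FW^*<d$. Then $\varphi(W^*)\ne F^d$, so there is $0\ne a\in F^d$ with $\sum_sa_s\varphi_s(w)=0$ for all $w\in W^*$. As $\alpha:Q\to F$ is onto, some $q\in Q^{\mathcal N}$ has $\alpha(q)=(a,0)$. By Lemma 1(b) and (2), $q$ acts on $U$ by $u\mapsto u+(\sum_sa_s\varphi_s(u))\tau$. So $q$ fixes $W^*$ pointwise. But $\varphi(W)=F^d$ and $a\ne0$, so $q$ moves some vector of $W$. This contradicts $C_G(W^*)=C_G(W)$.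 $\square$

## 7. A relation among three variables that kills a product

We need $C$ with (T1) and (T2) for arbitrarily large $d$. Let $\epsilon_i$ be the standard basis of $F^{\mathcal N}$, and try small relations first.

A relation on one variable is useless. If $\epsilon_s\in C$, then $g_{\epsilon_s}-1=x_s\in I_C$, and the variable disappears.

A relation on two variables $x,x'$, with $C$ spanned by $\epsilon+\epsilon'$, gives
$$g_{\lambda(\epsilon+\epsilon')}-1=\lambda(x+x')+\lambda^2xx'=\lambda(x+x')(1+\lambda x),$$
because $x(x+x')=xx'$. As $1+\lambda x$ is a unit, $I_C$ is the ideal $(x+x')$, and the quotient is $F[x]/(x^2)$. So $x'$ becomes another name for $-x$. Such relations never kill a product of two different surviving variables.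

Now take three variables $x,y,z$ and let $C$ be spanned by $(1,1,1)$. Modulo $I_C$ we have $(1+\lambda x)(1+\lambda y)(1+\lambda z)=1$ for $\lambda\in F^*$. Since $(1+\lambda x)(1-\lambda x)=1$, this says $1+\lambda z=(1-\lambda x)(1-\lambda y)$, that is,
$$z=-(x+y)+\lambda xy\qquad\text{for every }\lambda\in F^*.\tag{3}$$
The field has at least two nonzero elements, and the left side does not depend on $\lambda$. So $xy=0$ in the quotient, and $z=-(x+y)$. The third variable, bought at the price of one relation, kills the product of the other two.

Over $\mathbb F_2$ this would fail: there is only $\lambda=1$, and the assignment $z\mapsto x+y+xy$ defines a homomorphism onto $\mathbb F_2[x,y]/(x^2,y^2)$, since $(x+y+xy)^2=0$ in characteristic $2$. It sends $g_{(1,1,1)}$ to $\big((1+x)(1+y)\big)^2=1$ and keeps $xy\neq0$. For this reason we use $\mathbb F_4$ when $p=2$.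

**The case of three variables over $\mathbb F_3$, by hand.** Here $G=SL(2,3)^3$, $\dim V=8$, and $H_C$ is generated by $(t,t,t)$ with $t=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. Which vectors does it fix? Let $e_1,e_2,e_3$ be the elementary symmetric polynomials in $x,y,z$, so that $g_{(1,1,1)}-1=e_1+e_2+e_3$, and write $u=u_0+u_1+u_2+u_3$ by degree. We solve $(e_1+e_2+e_3)u=0$ degree by degree. Degree $1$ gives $u_0e_1=0$, so $u_0=0$. Degree $2$ gives $e_1u_1=0$; with $u_1=ax+by+cz$ this says $a+b=a+c=b+c=0$, hence $b=c=-a$ and $2a=0$, so $u_1=0$. Degree $3$ gives $e_1u_2=0$, so the coefficients of $u_2$ sum to $0$. Thus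
$$C_V(H_C)=\langle\tau,\;w_1,\;w_2\rangle,\qquad w_1=yz-xy,\quad w_2=xz-xy.$$
In tensors, $w_1=f\otimes e\otimes e-e\otimes e\otimes f$ and $w_2=e\otimes f\otimes e-e\otimes e\otimes f$. An element of $Q^3$ with $\alpha(q)=(a_1,a_2,0)$ sends $w_1\mapsto w_1+a_1\tau$, $w_2\mapsto w_2+a_2\tau$ and fixes $\tau$. Let $W=\langle w_1,w_2\rangle$. Any $W^*$ with the same centralizer lies in $\langle\tau,w_1,w_2\rangle$, and a line there, spanned by $\lambda\tau+\mu w_1+\nu w_2$, is fixed by any such $q$ with $a_1\mu+a_2\nu=0$ and $(a_1,a_2)\ne(0,0)$. This $q$ moves $W$, so $\dim W^*\ge2$.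

For general $d$, use one auxiliary variable for each pair. Let $\mathcal N$ be the set of indices $s$ ($1\le s\le d$) and $st$ ($1\le s<t\le d$), so $|\mathcal N|=d+\binom d2=d(d+1)/2=n$. Let $C$ be the $F$-span of the vectors
$$c_{st}=\epsilon_s+\epsilon_t+\epsilon_{st}\qquad(1\le s<t\le d).$$

**Lemma 4.** For $F=\mathbb F_3$ or $\mathbb F_4$ and this choice of $\mathcal N$ and $C$, conditions (T1) and (T2) of Lemma 3 hold.

*Proof.* **(T1): all products of two variables die.** Fix $s<t$ and compute in $\Lambda/I_C$. For $\lambda\in F^*$ we have $\lambda c_{st}\in C$, so $(1+\lambda x_s)(1+\lambda x_t)(1+\lambda x_{st})=1$. Multiplying by $(1-\lambda x_s)(1-\lambda x_t)$ and dividing by $\lambda$ as in (3), we get $x_{st}=-(x_s+x_t)+\lambda x_sx_t$. Comparing two distinct $\lambda\in F^*$ gives $x_sx_t=0$, and then $x_{st}=-(x_s+x_t)$. So the image of $\mathfrak m$ in $\Lambda/I_C$ is generated by the images of $x_1,\dots,x_d$, all of whose pairwise products, squares included, are $0$. Hence $\mathfrak m^2\subseteq I_C$. (For $d=1$ we have $C=0$, $I_C=0$, and $\mathfrak m^2=0$ because $x_1^2=0$.)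

**(T2): nothing linear in $x_1,\dots,x_d$ dies.** Let $S=F\oplus\bigoplus_{s=1}^dFy_s$ be the algebra with $y_sy_t=0$ for all $s,t$. The assignment $x_s\mapsto y_s$, $x_{st}\mapsto-(y_s+y_t)$ defines an algebra homomorphism $\Lambda\to S$, since all the images have square $0$. It sends $g_{\lambda c_{st}}$ to $1+\lambda\big(y_s+y_t-(y_s+y_t)\big)=1$. The vectors $\lambda c_{st}$ generate $C$ additively and $a\mapsto g_a$ turns sums into products, so $g_a\mapsto1$ for every $a\in C$. Hence $I_C$ lies in the kernel. The images $y_1,\dots,y_d$ of $x_1,\dots,x_d$ are linearly independent, so $x_1,\dots,x_d$ are independent modulo $I_C$. $\square$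

## 8. Local data over $\mathbb F_4$ from a unitary group

This section provides the missing ingredient for $p=2$. Write $\bar a=a^2$ for $a\in\mathbb F_4$. The norm $a\bar a=a^3$ is $1$ for $a\ne0$, and the trace $a\mapsto a+\bar a$ maps $\mathbb F_4$ onto $\mathbb F_2$.

A Hermitian form on an $\mathbb F_4$-space $X$ is a biadditive map $h:X\times X\to\mathbb F_4$ with $h(\lambda x,y)=\lambda h(x,y)$ and $h(y,x)=\overline{h(x,y)}$. For example, on $\mathbb F_4^m$ take $h(x,y)=\sum_ix_i\bar y_i$; then $h(v,v)$ is the number of nonzero coordinates of $v$, modulo $2$. In general $h(v,v)=\overline{h(v,v)}\in\mathbb F_2$.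

**Orthonormal bases exist.** Let $h$ be nondegenerate on $X\ne0$. If $h(v,v)=0$ for all $v$, then expanding $h(x+y,x+y)=0$ gives $h(x,y)+\overline{h(x,y)}=0$ for all $x,y$. Replacing $x$ by $\lambda x$, every multiple $\lambda h(x,y)$ has trace $0$. Since the trace is not zero on $\mathbb F_4$, this forces $h=0$, a contradiction. So some $v$ has $h(v,v)=1$. Then $X=\mathbb F_4v\oplus v^\perp$ with $h$ nondegenerate on $v^\perp$, and induction gives an orthonormal basis.

**The group.** Let $X=\mathbb F_4^3$ with basis $e_1,e_2,e_3$ and $h(e_1,e_3)=h(e_3,e_1)=h(e_2,e_2)=1$, all other $h(e_i,e_j)=0$. This form is nondegenerate. Let $G_1=GU(X,h)$ be the group of its linear isometries.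

*Solvability.* $G_1$ acts simply transitively on ordered orthonormal bases: an isometry carries such a basis to another, and the linear map between two of them is unique and is an isometry. We count these bases. In orthonormal coordinates, $h(v,v)=1$ means that the weight of $v$ is odd. In dimension $3$ there are $9+27=36$ such vectors (weights $1$ and $3$), in dimension $2$ there are $6$, in dimension $1$ there are $3$. Choosing the first basis vector, then the second in its perpendicular space, then the third, we get $|G_1|=36\cdot6\cdot3=648=2^33^4$. By Burnside's $p^aq^b$-theorem, $G_1$ is solvable.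

*Condition 1.* In coordinates with respect to an orthonormal basis, $G_1$ contains every monomial matrix with nonzero entries in $\mathbb F_4^*$, because $\lambda\bar\lambda=1$ for $\lambda\ne0$. In particular it contains the scalars $\mathbb F_4^*$. With $\omega$ a generator of $\mathbb F_4^*$, the span of $G_1$ contains the matrices $(\omega-1)E_{ii}$, as differences of diagonal matrices and $1$, and all permutation matrices. Products of the $E_{ii}$ with permutation matrices give every $E_{ij}$. So the span is $M_3(\mathbb F_4)=\mathrm{End}_F(X)$.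

*Condition 2.* In the basis $e_1,e_2,e_3$ let $Q$ be the set of all
$$u(a,b)=\begin{pmatrix}1&a&b\\0&1&\bar a\\0&0&1\end{pmatrix},\qquad a,b\in\mathbb F_4,\quad b+\bar b=a\bar a.$$
So $ue_1=e_1$, $ue_2=ae_1+e_2$, $ue_3=be_1+\bar ae_2+e_3$. We check that $u=u(a,b)$ preserves $h$. We have $h(ue_1,ue_1)=0$, $h(ue_1,ue_2)=0$, $h(ue_1,ue_3)=1$ and $h(ue_2,ue_2)=1$. Further, $h(ue_2,ue_3)=a+\overline{\bar a}=a+a=0$ and $h(ue_3,ue_3)=b+\bar b+\bar aa=0$. The remaining values follow by symmetry, so $Q\subseteq G_1$. Multiplying matrices,
$$u(a,b)u(a',b')=u(a+a',\,b+b'+a\bar a'),$$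
and the defining condition persists: $b+\bar b+b'+\bar b'+a\bar a'+\bar aa'=a\bar a+a'\bar a'+a\bar a'+\bar aa'=(a+a')\overline{(a+a')}$. So $Q$ is finite and closed under multiplication, hence a subgroup, and $\alpha:u(a,b)\mapsto a$ is a homomorphism. It is onto, because for each $a$ the element $a\bar a\in\mathbb F_2$ is the trace of some $b$. Its kernel consists of the $u(0,b)$ with $b+\bar b=0$, that is, $b\in\mathbb F_2$. So $Z=\{1,z\}$ with $z=u(0,1)$. Since $z$ fixes $e_1,e_2$ and sends $e_3$ to $e_1+e_3$, $C_X(Z)=\langle e_1,e_2\rangle=Y$. With $e=e_1$, $f=e_2$ we have $ue=e$ and $uf=f+ae$, as required.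

## 9. Assembling Theorem A

Let $d\ge1$. For $p=3$ take the local data of Section 4 over $F=\mathbb F_3$; for $p=2$ take those of Section 8 over $F=\mathbb F_4$. Let $\mathcal N$ and $C$ be as in Section 7, $n=|\mathcal N|=d(d+1)/2$, and $G=G_1^{\mathcal N}$, $V=X^{\otimes\mathcal N}$.

The group $G$ is a direct power of a solvable group, hence solvable. By Lemma 1(a), $V$ is an irreducible $\mathbb F_pG$-module with $\mathrm{End}_G(V)=F$. By Lemma 4 the hypotheses of Lemma 3 hold, and Lemma 3 produces $W$ of dimension $d$ such that every $W^*$ with $C_G(W^*)=C_G(W)$ has dimension at least $d$. For $p=3$ the group is $SL(2,3)^n$, which has derived length $3$ like $SL(2,3)$ itself, and $\dim_FV=2^n$. This proves Theorem A, and the answer to the question of Section 2 is negative. $\blacksquare$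

## 10. Metabelian groups: a vector with abelian excess

We turn to the positive half of Theorem B. From now on groups act on the right. We use these textbook facts.

* A normal $p$-subgroup of a group acting faithfully and irreducibly on a module in characteristic $p$ is trivial, because its fixed space is a nonzero submodule.
* Clifford's theorem: if $A\trianglelefteq G$ and $V$ is irreducible, then $V$ is the direct sum of the homogeneous components of $V|_A$, $G$ permutes these transitively, and the stabilizer of a component acts irreducibly on it.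
* If a $p'$-group $L$ acts on an elementary abelian $p$-group $M$, then $M=C_M(L)\oplus[M,L]$, and $M$ is a direct sum of irreducible $\mathbb F_pL$-modules (Maschke).
* If a group $\Gamma$ of automorphisms of a finite field $E$ has fixed field $E_0$, then $\mathrm{Gal}(E/E_0)=\Gamma$.

Let $G$ be metabelian and $V$ an irreducible $\mathbb F_pG$-module, $F=\mathrm{End}_G(V)$. All centralizers contain $C_G(V)$, and replacing $G$ by $G/C_G(V)$ changes neither $F$ nor the statement. So assume that $V$ is faithful. Put $A=G'$, which is abelian.

**Step 1: fields on the homogeneous components.** This step isolates what commutativity of $A$ gives. Write $V=\bigoplus_{j\in J}V_j$ for the homogeneous components of $V|_A$ and $G_j$ for the stabilizer of $V_j$. Let $F_j$ be the $\mathbb F_p$-span of the image of $A$ in $\mathrm{End}(V_j)$. It is a commutative ring. Since $V_j|_A$ is a sum of copies of one irreducible module $S$, the ring $F_j$ acts faithfully and irreducibly on $S$. Thus $S\cong F_j/\mathfrak n$ for a maximal ideal $\mathfrak n$ that annihilates $S$, so $\mathfrak n=0$ and $F_j$ is a field.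 If $a\in A$ fixes a nonzero vector of $V_j$, then $a-1$ acts as a noninvertible element of $F_j$, hence as $0$:
$$\text{an element of }A\text{ fixing a nonzero vector of }V_j\text{ acts trivially on }V_j.\tag{4}$$
Write the action of $c\in F_j$ as $v\mapsto cv$. An element $g\in G_j$ normalizes $A$, so conjugation by $g$ induces an automorphism $\sigma_j(g)$ of $F_j$, and
$$(cv)g=c^{\sigma_j(g)}(vg)\qquad(c\in F_j,\ v\in V_j).$$
The map $\sigma_j:G_j\to\mathrm{Gal}(F_j/\mathbb F_p)$ is a homomorphism (the Galois group is abelian, so the order of composition does not matter). Let $M_j=\ker\sigma_j$, the normal subgroup of $G_j$ of elements acting $F_j$-linearly on $V_j$.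

**Step 2: the linear part is a $p'$-group.** We claim
$$M_j\text{ induces a }p'\text{-group on }V_j.\tag{5}$$
Let bars denote images in $\mathrm{End}(V_j)$. Then $[\overline M_j,\overline M_j]\le\overline A$, because $G'=A$. Also $A\le M_j$, because $F_j$ is commutative, and $\overline A\subseteq F_j$ commutes with the $F_j$-linear maps in $\overline M_j$. So $\overline A$ is central in $\overline M_j$, and $\overline M_j$ is nilpotent. Its Sylow $p$-subgroup is characteristic in $\overline M_j$, hence normal in the group $\overline G_j$, which acts faithfully and irreducibly on $V_j$. So it is trivial.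

**Step 3: fixed spaces, orbit by orbit.** Let $W\le V$ be an $F$-subspace, $H=C_G(W)$ and $U=C_V(H)$. By (1), $W\le U$, so $C_G(U)\le C_G(W)=H\le C_G(U)$, that is,
$$C_G(U)=H.\tag{6}$$
If $U=0$ then $W=0$ and $W^*=0$ works. Assume $U\ne0$. The group $H$ permutes $J$. For an $H$-orbit $O\subseteq J$ put $U_O=U\cap\bigoplus_{j\in O}V_j$. Since $H$ preserves each $\bigoplus_{j\in O}V_j$, the components of a fixed vector in these sums are fixed, so $U=\bigoplus_OU_O$. For $j\in O$ let $H_j=H\cap G_j$ and $U_j=C_{V_j}(H_j)$. Projection to $V_j$ gives an isomorphism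
$$\pi_j:U_O\to U_j.$$
Indeed, if $x\in U_O$ then $xh=x$ for $h\in H_j$ shows $\pi_j(x)\in U_j$. If $\pi_j(x)=0$, then applying $h\in H$ to $x=xh$ shows that the component at $jh$ is $\pi_j(x)h=0$; as $H$ is transitive on $O$, $x=0$. For $y\in U_j$ the sum of $yh$ over representatives $h$ of the cosets $H_jh$ in $H$ is well defined, is fixed by $H$, and has component $y$ at $j$. Let $\mathcal O=\{O:U_O\ne0\}$.

**Step 4: the first vector.** Its purpose is to cut $G$ down to a group $K$ that exceeds $H$ only by an abelian quotient. Choose $0\ne u_O\in U_O$ for each $O\in\mathcal O$ and put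
$$v_1=\sum_{O\in\mathcal O}u_O\in U,\qquad K=C_G(v_1)\ge H.$$
Every component $\pi_j(u_O)$ with $j\in O\in\mathcal O$ is nonzero. An element of $A\cap K$ stabilizes every $V_j$ and fixes these components. By (4) it acts trivially on $V_j$ for all $j\in\bigcup\mathcal O$, hence on $U$. So $A\cap K\le C_G(U)=H$, and $[K,K]\le G'\cap K=A\cap K\le H$. Therefore
$$H\trianglelefteq K,\quad K/H\text{ is abelian, and }K/H\text{ acts faithfully on }U.\tag{7}$$
The action exists because $K$ normalizes $H$ and $U=C_V(H)$; its kernel is $H$ by (6).

One vector need not suffice. For $D_8$ on $\mathbb F_3^2$ (Section 3) with $W=V$, $H=1$ and $v_1=(1,0)$, we have $K=\langle\mathrm{diag}(1,-1)\rangle$. For $S_3$ on $\mathbb F_4$ (Section 1) with $W=V$, $H=1$ and $v_1=1$, $K$ is generated by the Frobenius map. In the first case the excess is linear, in the second it is semilinear. The second vector has to remove both kinds.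

## 11. Metabelian groups: the second vector

**Step 5: how $K$ acts on the pieces of $U$.** Since $K$ normalizes $H$, it permutes the $H$-orbits on $J$, and $U_Ok=U_{Ok}$ for $k\in K$. So $K$ acts on $\mathcal O$. Let $j\in O\in\mathcal O$. If $k\in K$ stabilizes $O$, then $jk=jh$ for some $h\in H$, so $kh^{-1}\in K\cap G_j$. Conversely $K\cap G_j$ fixes $j$, hence stabilizes $O$. As $H\trianglelefteq K$, the stabilizer of $O$ in $K$ is $H(K\cap G_j)$. Moreover $K\cap G_j$ normalizes $H_j=H\cap G_j$, so it acts on $U_j=C_{V_j}(H_j)$, and
$$\pi_j(xm)=\pi_j(x)m\qquad(x\in U_O,\ m\in K\cap G_j).\tag{8}$$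

**Step 6: a local vector that detects $K\cap G_j$.** Let $\mathcal R\subseteq\mathcal O$ be a set of representatives of the $K$-orbits on $\mathcal O$. For each $O\in\mathcal R$ fix $j\in O$ and put $u=\pi_j(u_O)\in U_j\setminus\{0\}$.

Let $F_0\le F_j$ be the fixed field of $\sigma_j(H_j)$. Then $U_j$ is an $F_0$-subspace of $V_j$: for $x\in U_j$, $c\in F_0$ and $h\in H_j$, $(cx)h=c^{\sigma_j(h)}(xh)=cx$.

Let $L=K\cap M_j$, a normal subgroup of $K\cap G_j$. It acts $F_0$-linearly on $U_j$. By (5) it induces a $p'$-group there. This group is also abelian: $L\cap H\le H_j$ acts trivially on $U_j$, so the induced group is a quotient of $L/(L\cap H)$, which embeds in the abelian group $K/H$. Hence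
$$U_j=C_{U_j}(L)\oplus[U_j,L],\tag{9}$$
both summands are $F_0$-subspaces because $L$ acts $F_0$-linearly, and both are invariant under $K\cap G_j$ because $L\trianglelefteq K\cap G_j$. Elements of $L$ fix $v_1$ and stabilize $V_j$, so they fix the component $u$ of $v_1$. Thus $u\in C_{U_j}(L)$.

Decompose $[U_j,L]$ into irreducible $\mathbb F_pL$-modules and let $u''$ be a sum of one nonzero vector from each (so $u''=0$ if $[U_j,L]=0$). If $\ell\in L$ fixes $u''$, it fixes its component in each irreducible summand. Since $L$ induces an abelian group, the fixed space of $\ell$ in a summand is an $L$-submodule; being nonzero, it is the whole summand. So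
$$\text{an element of }L\text{ fixing }u''\text{ acts trivially on }[U_j,L],\text{ hence on }U_j.\tag{10}$$

Let $\theta$ generate $F_0^*$. We have $\theta u\in C_{U_j}(L)$ and $\theta u\ne0$, so $\theta u+u''\ne0$. Put
$$w_O=\pi_j^{-1}(\theta u+u'')\in U_O\setminus\{0\},\qquad v_2=\sum_{O\in\mathcal R}w_O\in U.$$

In the $D_8$ example, $A=\{\pm1\}$, there is one component, $L=K$, $u=(1,0)$, $\theta=-1$ and $[U,L]=\langle(0,1)\rangle$. With $u''=(0,1)$ we get $v_2=(-1,1)$, which $\mathrm{diag}(1,-1)$ moves. In the $S_3$ example, $A=C_3$, $F_j=F_0=\mathbb F_4$, $L=1$, $u''=0$ and $v_2=\theta$ is a generator of $\mathbb F_4^*$, which Frobenius moves. So $u''$ handles the linear excess and $\theta$ the semilinear excess.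

**Step 7: the local claim.** If $m\in K\cap G_j$ fixes $\theta u+u''$, then $m$ acts trivially on $U_j$.

Indeed $m$ preserves the decomposition (9), so it fixes $\theta u$ and $u''$ separately. As $m$ fixes $v_1$ and stabilizes $V_j$, it also fixes $u$. So $\theta u=(\theta u)m=\theta^{\sigma_j(m)}u$, and $\theta^{\sigma_j(m)}=\theta$ because $u\ne0$. As $F_0=\mathbb F_p(\theta)$, $\sigma_j(m)$ is trivial on $F_0$. By Galois theory $\sigma_j(m)\in\mathrm{Gal}(F_j/F_0)=\sigma_j(H_j)$. Choose $h\in H_j$ with $\sigma_j(h)=\sigma_j(m)$ and write $m=hm'$. Then $m'=h^{-1}m\in K\cap M_j=L$. Since $h$ acts trivially on $U_j$ and $m$ fixes $u''$, $m'$ fixes $u''$. By (10) $m'$ is trivial on $U_j$, and so is $m=hm'$.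

**Step 8: from local to global.** We show $C_G(\{v_1,v_2\})=H$. Since $v_1,v_2\in U$, $H$ fixes both. Conversely let $k\in G$ fix $v_1$ and $v_2$. Then $k\in K$.

*The element $k$ stabilizes each $O\in\mathcal R$.* The set of $O$ for which $v_2$ has a nonzero component in $U_O$ is $\mathcal R$. As $v_2k=v_2$ and $U_Ok=U_{Ok}$, $k$ permutes $\mathcal R$. But $Ok$ lies in the $K$-orbit of $O$, and $\mathcal R$ contains only one member of that orbit. So $Ok=O$, and consequently $w_Ok=w_O$.

*The element $k$ is trivial on $U_O$ for $O\in\mathcal R$.* With the chosen $j\in O$ write $k=hm$, $h\in H$, $m\in K\cap G_j$ (Step 5). As $h$ is trivial on $U$, $m$ acts on $U$ as $k$ does, so $m$ fixes $w_O$. By (8) $m$ fixes $\pi_j(w_O)=\theta u+u''$. By Step 7 $m$ is trivial on $U_j$, and by (8), as $\pi_j$ is an isomorphism, on $U_O$. So $k$ is trivial on $U_O$.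

*The element $k$ is trivial on $U$.* Any $O'\in\mathcal O$ is $Ok'$ with $O\in\mathcal R$ and $k'\in K$, and $U_{O'}=U_Ok'$. By (7) $K$ acts on $U$ through an abelian group, so for $x\in U_O$ we have $(xk')k=(xk)k'=xk'$. Hence $k$ is trivial on every $U_{O'}$, thus on $U$, and $k\in C_G(U)=H$ by (6).

So $C_G(\{v_1,v_2\})=H=C_G(W)$. Since $F$ commutes with $G$, $W^*=Fv_1+Fv_2$ satisfies $C_G(W^*)=C_G(W)$ and $\dim_FW^*\le2$. With the $D_8$ example of Section 3, which shows that $2$ cannot be replaced by $1$, this proves Theorem B. $\blacksquare$
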